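\title{The unilateral shift and its adjoint have different types in the Calkin algebra}

\begin{abstract}
We show that the image of the unilateral shift in the Calkin algebra and its adjoint are separated by an existential formula of continuous logic without parameters. The formula vanishes at unitaries of nonpositive Fredholm index and is bounded away from zero on unitaries of positive index. It describes an approximate representation of a group with Kazhdan's property (T), a unitary implementing an endomorphism of the group, and an isometry commuting with both. It follows that normal elements of the Calkin algebra with the same type are unitarily equivalent, and that every endomorphism of the Calkin algebra multiplies the index by a nonnegative integer.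
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $H$ be a separable infinite-dimensional complex Hilbert space with orthonormal basis $(e_j)_{j\ge0}$, let $K(H)\subset B(H)$ be the ideal of compact operators, and let $\pi\colon B(H)\to\mathcal Q=B(H)/K(H)$ be the quotient map onto the Calkin algebra. The unilateral shift $S$ is given by $Se_j=e_{j+1}$. Since $S^*S=1$ and $1-SS^*$ has rank one, $\pi(S)$ is a unitary.

By Atkinson's theorem, $\pi(Y)$ is invertible if and only if $Y$ is Fredholm, that is, has closed range and finite-dimensional kernel and cokernel. The number $\dim\ker Y-\dim\operatorname{coker}Y$ does not change under compact perturbations, so it defines the \emph{index} $\operatorname{ind}x$ of an invertible $x=\pi(Y)$. The index is a locally constant homomorphism from the invertible group of $\mathcal Q$ to $\mathbb Z$, and $\operatorname{ind}x^*=-\operatorname{ind}x$; in particular self-adjoint invertibles have index $0$. We have $\operatorname{ind}\pi(S)=-1$ and $\operatorname{ind}\pi(S)^*=1$.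

We regard unital C*-algebras as structures of continuous first-order logic in the language of Farah, Hart and Sherman \cite{FHS}. \emph{Terms} are built from variables and the constants $0,1$ by addition, multiplication, the adjoint and multiplication by complex scalars. \emph{Atomic formulas} are the expressions $\|t\|$ with $t$ a term. \emph{Formulas} are built from atomic formulas by applying continuous functions $\mathbb R^n\to\mathbb R$ and the quantifiers $\sup_y$ and $\inf_y$, which range over the closed unit ball of the algebra. A formula $\varphi(x)$ with one free variable and no parameters has a real value $\varphi^A(a)$ at each element $a$ of a unital C*-algebra $A$, and the \emph{type} of $a$ in $A$ is the map $\varphi\mapsto\varphi^A(a)$. We write $\varphi(a)$ for $\varphi^{\mathcal Q}(a)$. The following question is posed in \cite{FHS}.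

\medskip
\noindent\emph{Do $\pi(S)$ and $\pi(S)^*$ have the same type in $\mathcal Q$?}
\medskip

The type of $a$ records what can be said about the position of $a$ in the algebra by finitely many approximate equations, using only the algebraic operations and the norm. An automorphism is isometric and maps the unit ball onto itself, so it preserves types. The question thus asks whether the sign of the index, which is defined through lifts to $B(H)$, is visible from inside $\mathcal Q$.

Two observations suggest that it is not. First, if $x$ is unitary and $t$ is a term in $x$, then $\|t(x)\|$ is the maximum of $|t|$ on the spectrum of $x$. The diagonal unitary $e_j\mapsto\lambda^je_j$ conjugates $S$ to $\lambda S$ for $|\lambda|=1$, so the spectrum of $\pi(S)$, and of $\pi(S)^*$, is the whole circle $\mathbb T$. Hence no quantifier-free formula separates the two elements. Second, let $a^{\mathrm t}$ be the transpose of $a\in B(H)$ with respect to $(e_j)$. Transposition is linear and isometric, commutes with the adjoint, preserves $K(H)$, reverses products, and sends $S$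 to $S^*$. Hence $\varphi(\pi(S)^*)=\varphi^{\mathrm{op}}(\pi(S))$, where $\varphi^{\mathrm{op}}$ is obtained from $\varphi$ by reversing every product. A separating formula must therefore tell left from right in an essential way. Such a formula exists, and it needs only existential quantifiers.

\begin{theorem}\label{thm:main}
There are a formula without parameters $\psi(x)=\inf_{\bar y}D(x,\bar y)$, with $D$ quantifier-free, and a number $\varepsilon_0>0$ such that for every unitary $x\in\mathcal Q$
\[
\operatorname{ind}x\le0\ \Longrightarrow\ \psi(x)=0,\qquad\qquad \operatorname{ind}x>0\ \Longrightarrow\ \psi(x)\ge\varepsilon_0 .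
\]
In particular $\psi(\pi(S))=0<\varepsilon_0\le\psi(\pi(S)^*)$, and $\pi(S)$ and $\pi(S)^*$ have different types in $\mathcal Q$.
\end{theorem}

The proof is carried out in ZFC. Once the sign of the index is expressible, so is its value.

\begin{theorem}\label{thm:cons}
\begin{enumerate}
\item[(1)] Unitaries of $\mathcal Q$ with the same type have the same index. For normal $a,b\in\mathcal Q$ the following are equivalent: $a$ and $b$ have the same type; $a$ and $b$ are unitarily equivalent in $\mathcal Q$; $a$ and $b$ have the same spectrum $X$ and $\operatorname{ind}(a-\lambda)=\operatorname{ind}(b-\lambda)$ for all $\lambda\in\mathbb C\setminus X$.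
\item[(2)] For every $*$-homomorphism $\Theta\colon\mathcal Q\to\mathcal Q$ there is an integer $d\ge0$ such that $\operatorname{ind}\bigl(\Theta(x)+1-\Theta(1)\bigr)=d\operatorname{ind}x$ for all invertible $x$, and every $d\ge0$ occurs. Automorphisms of $\mathcal Q$ preserve the index, so no automorphism maps $\pi(S)$ to $\pi(S)^*$.
\end{enumerate}
\end{theorem}

In (2) the left-hand side is the index of $\Theta(x)$ in the corner of $\Theta(1)$; for unital $\Theta$ it is $\operatorname{ind}\Theta(x)$.

Section~\ref{sec:idea} shows the idea for the group $\mathbb Z$ and shows why $\mathbb Z$ does not suffice. Sections~\ref{sec:group} and~\ref{sec:formula} construct the group and the formula and prove the first implication of Theorem~\ref{thm:main}; Sections~\ref{sec:gap}--\ref{sec:contra} prove the second. Theorem~\ref{thm:cons} is proved in Section~\ref{sec:cons}. Throughout, $\operatorname{Re}a=(a+a^*)/2$, inner products are linear in the first variable, and representations of groups are unitary.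

\section{Infinite amplification and the doubling map}\label{sec:idea}

The sign of the index decides how a unitary lifts.

\begin{lemma}\label{lem:lift}
A unitary $x\in\mathcal Q$ lifts to an isometry if $\operatorname{ind}x\le0$, to a co-isometry if $\operatorname{ind}x\ge0$, and to a unitary if $\operatorname{ind}x=0$.
\end{lemma}

\begin{proof}
Let $Y$ be a lift with polar decomposition $Y=U|Y|$. Then $\pi(|Y|)=(x^*x)^{1/2}=1$, so the partial isometry $U$ is also a lift. If $\operatorname{ind}x\le0$, then $\dim\ker U\le\dim(\operatorname{ran}U)^\perp<\infty$, and adding to $U$ a finite-rank partial isometry with initial space $\ker U$ and range in $(\operatorname{ran}U)^\perp$ gives an isometric lift. An isometry of index $0$ is onto. For $\operatorname{ind}x\ge0$ apply the first case to $x^*$.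
\end{proof}

Let $X$ be the lift of $x$ given by the lemma and consider $X\otimes1$ on $H\otimes\mathcal L$ with $\dim\mathcal L=\infty$. If $\operatorname{ind}x\le0$, this is an isometry. If $\operatorname{ind}x>0$, it has an infinite-dimensional kernel, so it is not an isometry modulo compacts. Infinite amplification turns a finite-dimensional defect, which $\mathcal Q$ ignores, into an infinite-dimensional one, which $\mathcal Q$ sees. We would like $\psi(x)=0$ to say: \emph{there is an isometry $V\in\mathcal Q$ that contains infinitely many orthogonal copies of $x$.} One copy is described by an isometry $w$ with $Vw=wx$. But a formula is finite, and listing $d$ copies says nothing: $x\otimes1_d$ is a unitary of $M_d(\mathcal Q)\cong\mathcal Q$ for every unitary $x$. We need finitely many relations that force infinitely many copies.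

\begin{example}[doubling, on a Hilbert space]\label{ex:hilbert}
Let $u,T$ be unitaries and $V$ a bounded operator on a Hilbert space $\mathcal V$, with
\[
TuT^*=u^2,\qquad Vu=uV,\qquad VT=TV .
\]
Call $\mathcal V_k=\ker(u^{2^k}+1)$ the \emph{level} $k\ge0$. From $Tu^{2^k}T^*=u^{2^{k+1}}$ we get $T\mathcal V_k=\mathcal V_{k+1}$. For $k<l$ the unitary $u^{2^l}$ equals $1$ on $\mathcal V_k$ and $-1$ on $\mathcal V_l$, so the levels are orthogonal. The operator $V$ preserves each level, and $T$ conjugates $V|_{\mathcal V_k}$ to $V|_{\mathcal V_{k+1}}$. If $V|_{\mathcal V_0}$ is Fredholm of positive index, then $V$ has a kernel vector in every level, so $\ker V$ is infinite-dimensional and $V^*V-1$ is not compact.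

Conversely, every isometry $X$ on $H$ occurs as $V|_{\mathcal V_0}$ with $V$ an isometry. Put $\lambda_k=\exp(i\pi/2^k)$, so $\lambda_0=-1$ and $\lambda_{k+1}^2=\lambda_k$. On $H\otimes\ell^2(\mathbb Z)$ let $V=X\otimes1$, let $T$ shift $\delta_k$ to $\delta_{k+1}$, and let $u$ be $\lambda_k$ on $H\otimes\delta_k$ for $k\ge0$ and $1$ for $k<0$.
\end{example}

This is the shape of the whole proof: a base level carrying $x$, a unitary $T$ that propagates the index from each level to the next, and a contradiction from a kernel vector in every level. The same relations in $\mathcal Q$, however, force nothing.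

\begin{example}[doubling fails in $\mathcal Q$]\label{ex:calkin}
On $\ell^2(\mathbb Z^2)$ let $V\delta_{j,k}=\delta_{j+1,k}$ and $T\delta_{j,k}=\delta_{j,k+1}$, and let $u$ be diagonal with entry $\lambda_k$ at $(j,k)$ if $j\le0\le k$ and entry $1$ otherwise. Then $V$ is unitary, $VT=TV$, and $TuT^*=u^2$, because both sides have at $(j,k)$ the entry of $u$ at $(j,k-1)$. The operator $VuV^*-u$ is diagonal, its only nonzero entries are $\lambda_k-1$ at $(1,k)$ for $k\ge0$, and these tend to $0$; so it is compact. The isometry $we_n=\delta_{-n,0}$ maps $H$ onto $\ker(u+1)$, the eigenvalue $-1$ is isolated in the spectrum of $u$, and $Vw-wS^*$ has rank one. So all relations of Example~\ref{ex:hilbert} hold in $\mathcal Q$, $V$ is unitary, and yet $V$ acts on level $0$ as $\pi(S)^*$.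
\end{example}

In Example~\ref{ex:calkin} the would-be kernel vector $\delta_{0,k}$ of level $k$ leaks out of its level, at a cost $|\lambda_k-1|$ that tends to $0$. This cannot be repaired within $\mathbb Z$: infinitely many points of $\mathbb T$ cannot be uniformly isolated. The remedy is to replace $\mathbb Z$ by a group $G$ whose levels are cut out by a spectral gap that is the same for all of them, which is what Kazhdan's property (T) provides.

For a nonabelian group, eigenspaces are replaced as follows. If $u$ is a representation of $G$ on $\mathcal V$ and $\tau$ a finite-dimensional representation on $L_\tau$, the \emph{level $\tau$} is the space of invariant vectors of $u\otimes\tau$ in $\mathcal V\otimes L_\tau$. For $G=\mathbb Z$ and a character $\tau=\mu\in\mathbb T$ this is $\ker(u-\bar\mu)$, and $\mathcal V_k$ is the level of the direct sum $\sigma_k$ of the characters $\mu$ with $\mu^{2^k}=-1$. The passage from $\sigma_k$ to $\sigma_{k+1}$ replaces $\mu$ by its two square roots, which is induction from the image of the doubling map. So we need a group with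 property (T), an injective endomorphism $\alpha$ with image of finite index, and a character $\chi$ to start from. Orthogonality of the levels will be replaced by a statement about dimensions: all subrepresentations of $\sigma_k$ become large as $k\to\infty$.

\section{A Kazhdan group with a doubling endomorphism}\label{sec:group}

Let $\Lambda=\ker\bigl(SL_3(\mathbb Z)\to SL_3(\mathbb Z/2)\bigr)$ and $G=\mathbb Z^3\rtimes\Lambda$, with $(z,A)(z',A')=(z+Az',AA')$. We regard $\mathbb Z^3$ and $\Lambda$ as subgroups of $G$, and write $\mathbf e_i$ for the standard basis vectors and $\mathbf e_{ij}$ for the matrix units. Put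
\[
\alpha(z,A)=(2z,A),\qquad \chi(z,A)=(-1)^{z_1}.
\]
Then $\alpha$ is an injective endomorphism of $G$ with image $2\mathbb Z^3\rtimes\Lambda$. The map $\chi$ is a character because $(Az')_1\equiv z_1'\pmod 2$ for $A\in\Lambda$; this is the reason for using $\Lambda$ and not $SL_3(\mathbb Z)$.

\subsection*{Property (T) and the spectral gap}
A locally compact group has \emph{property (T)} if there are a compact subset $F$ and $\kappa>0$ such that every strongly continuous unitary representation $\varpi$ with a unit vector $\xi$ satisfying $\sup_{s\in F}\|\varpi(s)\xi-\xi\|<\kappa$ has a nonzero invariant vector. The group $\mathbb R^3\rtimes SL_3(\mathbb R)$ has property (T), and property (T) passes to lattices, that is, to discrete subgroups with a fundamental domain of finite Haar measure \cite[Cor.~1.4.16 and Thm.~1.7.1]{BHV}. The group $\Lambda$ has finite index in the lattice $SL_3(\mathbb Z)$ of $SL_3(\mathbb R)$, and if $\Delta$ is a fundamental domain of finite measure for $\Lambda$, then $[0,1)^3\times\Delta$ is one for $G$. So $G$ has property (T). A discrete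 group with property (T) is finitely generated, and any finite generating set can serve as $F$: if every element of the original set is a word of length at most $\ell$ in the generators and their inverses, the constant $\kappa/\ell$ works.

Fix a finite generating set $F$ of $G$, put $N=|F|$, and fix $\kappa\in(0,1]$ such that
\begin{equation}\label{eq:T}
\|\xi\|=1,\ \ \max_{s\in F}\|\varpi(s)\xi-\xi\|<\kappa\quad\Longrightarrow\quad \varpi\text{ has a nonzero invariant vector.}
\end{equation}
Put $\theta=\kappa^4/(50N)$. The fourth power is needed only in Lemma~\ref{lem:normal}. For a representation $\varpi$ let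
\[
B_\varpi=\frac12+\frac1{2N}\sum_{s\in F}\operatorname{Re}\varpi(s),\qquad 0\le B_\varpi\le1 .
\]

\begin{lemma}\label{lem:gap}
For every representation $\varpi$ of $G$, $\operatorname{spec}(B_\varpi)\subset[0,1-12\theta]\cup\{1\}$. If $P$ is the projection onto the invariant vectors, then $\|B_\varpi-P\|\le1-12\theta$.
\end{lemma}

\begin{proof}
The range of $P$ reduces $\varpi$, and $B_\varpi=1$ on it. Its orthogonal complement has no nonzero invariant vector, so by \eqref{eq:T} each unit vector $\xi$ in it has some $s\in F$ with $\kappa^2\le\|\varpi(s)\xi-\xi\|^2=2-2\operatorname{Re}\langle\varpi(s)\xi,\xi\rangle$. Hence $\langle B_\varpi\xi,\xi\rangle\le\frac12+\frac1{2N}(N-\kappa^2/2)=1-\kappa^2/(4N)$, and $12\theta=0.24\,\kappa^4/N\le\kappa^2/(4N)$.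
\end{proof}

\subsection*{A representation conjugate to its double}
The converse direction of Example~\ref{ex:hilbert} needs a representation $\gamma$ that is unitarily equivalent to $\gamma\circ\alpha$ and contains $\chi$ exactly once. The characters of $\mathbb Z^3$ of $2$-power order are parametrized by $(\mathbb Q_2/\mathbb Z_2)^3$, on which doubling is not invertible; on $\mathbb Q_2^3$ it is.

For $t\in\mathbb Q_2$ choose $q\in\mathbb Z[1/2]$ with $t-q\in\mathbb Z_2$ and put $\beta(t)=\exp(2\pi iq)$. As $\mathbb Z[1/2]\cap\mathbb Z_2=\mathbb Z$, this defines a character $\beta$ of $\mathbb Q_2$ with kernel $\mathbb Z_2$ and $\beta^{-1}(-1)=\frac12+\mathbb Z_2$. Let $\mathcal L=L^2(\mathbb Q_2^3)$, with Haar measure giving $\mathbb Z_2^3$ mass $1$. For $z\in\mathbb Z^3$, $A\in\Lambda$ put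
\[
(\gamma(z)f)(t)=\beta(\langle z,t\rangle)f(t),\qquad(\gamma(A)f)(t)=f(A^{\mathrm t}t),\qquad(T_0f)(t)=2^{-3/2}f(2t),
\]
with $\langle z,t\rangle=\sum_iz_it_i$, and $\gamma(z,A)=\gamma(z)\gamma(A)$.

\begin{lemma}\label{lem:gamma}
$\gamma$ is a unitary representation of $G$, $T_0$ is unitary, and $T_0\gamma(g)=\gamma(\alpha(g))T_0$ for $g\in G$. The space $\{f:\gamma(g)f=\chi(g)f\text{ for all }g\in G\}$ is spanned by the unit vector $\xi=1_C$, where $C=\frac12\mathbf e_1+\mathbb Z_2^3$.
\end{lemma}

\begin{proof}
A matrix in $SL_3(\mathbb Z_2)$ maps $\mathbb Z_2^3$ onto itself and so preserves Haar measure; hence $\gamma(A)$ is unitary. We have $\gamma(A)\gamma(A')=\gamma(AA')$ because $A'^{\mathrm t}A^{\mathrm t}=(AA')^{\mathrm t}$, and $\gamma(A)\gamma(z)\gamma(A)^{-1}$ is multiplication by $\beta(\langle z,A^{\mathrm t}t\rangle)=\beta(\langle Az,t\rangle)$, which is $\gamma(Az)$. So $\gamma$ is a representation. Multiplication by $2$ scales the measure by $[\mathbb Z_2^3:2\mathbb Z_2^3]^{-1}=1/8$, so $\int|f(2t)|^2\,dt=8\|f\|^2$ and $T_0$ is unitary. It commutes with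 $\gamma(A)$, and $T_0\gamma(z)=\gamma(2z)T_0$ because $\langle z,2t\rangle=\langle2z,t\rangle$.

The eigenvector condition for $z=\mathbf e_1,\mathbf e_2,\mathbf e_3$ says that $f$ vanishes almost everywhere outside the set where $\beta(t_1)=-1$ and $\beta(t_2)=\beta(t_3)=1$, which is $C$; on $C$ we have $\beta(\langle z,t\rangle)=(-1)^{z_1}$ for all $z$. As $\Lambda$ is closed under transposition, the condition for $\Lambda$ says that $f(A\,\cdot)=f$ for $A\in\Lambda$. Let $\bar\Lambda$ be the closure of $\Lambda$ in the compact group $SL_3(\mathbb Z_2)$. Its elements are congruent to $1$ modulo $2$, so $\frac12(A-1)\mathbf e_1\in\mathbb Z_2^3$ and $AC=C$ for $A\in\bar\Lambda$. Thus $1_C$ lies in the space. It remains to show that a $\Lambda$-invariant $f\in L^2(C)$ is constant.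

The group $\bar\Lambda$ is transitive on $C=\{\frac12v:v\in\mathbf e_1+2\mathbb Z_2^3\}$. Indeed, it contains $\operatorname{diag}(-1,-1,1)$ and, since $\mathbb Z$ is dense in $\mathbb Z_2$, all $1+2c\,\mathbf e_{ij}$ with $c\in\mathbb Z_2$, $i\ne j$. Given $v$, the diagonal matrix lets us assume $v_1\equiv1\pmod4$. The matrix $1+2c\,\mathbf e_{21}$ with $c=(2-v_2)/(2v_1)\in\mathbb Z_2$ makes $v_2=2$. Then $1+2c\,\mathbf e_{12}$ with $c=(1-v_1)/4$ makes $v_1=1$. Finally $1-2\mathbf e_{21}$ and $1-v_3\mathbf e_{31}$ take $(1,2,v_3)$ to $\mathbf e_1$.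

The action of $\bar\Lambda$ on $L^2(C)$ is isometric and strongly continuous (use uniform continuity for continuous functions, then density), so $f$ is $\bar\Lambda$-invariant. The projection $f'\mapsto\int_{\bar\Lambda}f'(A\,\cdot)\,dA$ onto the invariant vectors maps a continuous function to an invariant continuous function, which is constant by transitivity. By density its range consists of the constants.
\end{proof}

\subsection*{The representations $\sigma_k$}
Since $(z'+2y,A)=(z',1)\,\alpha(y,A)$, the set $\Omega=\{0,1\}^3\subset\mathbb Z^3$ is a set of representatives of $G/\alpha(G)$. For a finite-dimensional representation $\tau$ on $L_\tau$ let $\tau^\sharp$ be the representation induced from $\tau\circ\alpha^{-1}$ on $\alpha(G)$. It acts on $L_{\tau^\sharp}=\ell^2(\Omega)\otimes L_\tau$ by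
\[
\tau^\sharp(g)(\delta_z\otimes v)=\delta_{z'}\otimes\tau(g')v,\qquad\text{where } gz=z'\alpha(g'),\ z'\in\Omega,\ g'\in G .
\]
It is multiplicative because $g_2z=z'\alpha(g')$ and $g_1z'=z''\alpha(g'')$ give $g_1g_2z=z''\alpha(g''g')$, and unitary because $z\mapsto z'$ is a permutation of $\Omega$ for fixed $g$. Let $J\colon L_\tau\to L_{\tau^\sharp}$, $Jv=\delta_0\otimes v$. The definition gives $\tau^\sharp(z)Jv=\delta_z\otimes v$ for $z\in\Omega$ and $\tau^\sharp(\alpha(g))Jv=\delta_0\otimes\tau(g)v$. Therefore
\begin{gather}
\tau^\sharp(\alpha(g))J=J\tau(g),\qquad J^*\tau^\sharp(\alpha(g))=\tau(g)J^*\qquad(g\in G),\label{eq:J1}\\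
J^*\tau^\sharp(z)^*\tau^\sharp(z')J=\delta_{zz'}1\quad(z,z'\in\Omega),\qquad\sum_{z\in\Omega}\tau^\sharp(z)JJ^*\tau^\sharp(z)^*=1,\label{eq:J2}
\end{gather}
where the second identity in \eqref{eq:J1} is the adjoint of the first for $g^{-1}$. Put $\sigma_0=\chi$, $\sigma_{k+1}=\sigma_k^\sharp$ and $L_k=L_{\sigma_k}$.

\begin{lemma}\label{lem:dim}
Every nonzero subrepresentation of $\sigma_k$ has dimension at least $2^k$.
\end{lemma}

\begin{proof}
Say that $\omega\in(\mathbb R/\mathbb Z)^3$ \emph{occurs} in a representation if some nonzero vector is multiplied by $\exp(2\pi i\langle y,\omega\rangle)$ under each $y\in\mathbb Z^3$. For $y\in\mathbb Z^3$, $z\in\Omega$, \eqref{eq:J1} gives $\tau^\sharp(2y)\tau^\sharp(z)J=\tau^\sharp(z)J\tau(y)$, so $y\mapsto\tau^\sharp(2y)$ is a direct sum of eight copies of $\tau|_{\mathbb Z^3}$. Hence if $\omega$ occurs in $\tau^\sharp$, then $2\omega$ occurs in $\tau$. Only $(\frac12,0,0)$ occurs in $\chi$, so every $\omega$ occurring in $\sigma_k$ satisfies $2^k\omega=(\frac12,0,0)$, and $\omega_1=a/2^{k+1}$ with $a$ odd.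

In a nonzero subrepresentation some $\omega$ occurs, with eigenvector $v$. As $yA=A(A^{-1}y)$ in $G$, the vector $\sigma_k(A)v$ is an eigenvector for $(A^{-1})^{\mathrm t}\omega$. For $A=1-2l\,\mathbf e_{12}$ this is $\omega+2l\omega_1\mathbf e_2$, with second coordinate $\omega_2+la/2^k$. These values are distinct modulo $1$ for $0\le l<2^k$, and eigenvectors for distinct characters are orthogonal.
\end{proof}

\section{The formulas $\psi_m$}\label{sec:formula}

For each $g\in G$ fix a word $[g]$ in $F^{\pm1}$ representing $g$, with $[s]=s$ for $s\in F$, and let $|g|$ be its length. For a word $r$ and a tuple $u=(u_s)_{s\in F}$ let $r(u)$ be the term obtained by reading $s$ as $u_s$ and $s^{-1}$ as $u_s^*$, and put $u_g=[g](u)$. Let $r_1,r_2,\dots$ enumerate all words that represent the identity of $G$. Put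
\[
B_\chi=\frac12+\frac1{2N}\sum_{s\in F}\operatorname{Re}\bigl(\chi(s)u_s\bigr).
\]
Let $D_m(x;u,T,V,w)$ be the maximum of the following quantities, with $s$ ranging over $F$:
\begin{enumerate}
\item[(D1)] $\|u_s^*u_s-1\|$, $\|u_su_s^*-1\|$, $\|T^*T-1\|$, $\|TT^*-1\|$, $\|V^*V-1\|$, $\|w^*w-1\|$;
\item[(D2)] $\|r_i(u)-1\|$ for $i\le m$, and $\|Tu_s-u_{\alpha(s)}T\|$, $\|Vu_s-u_sV\|$, $\|VT-TV\|$;
\item[(D3)] $\|u_sw-\chi(s)w\|$ and $\max\{0,\|B_\chi-ww^*\|-(1-12\theta)\}$;
\item[(D4)] $\|Vw-wx\|$.
\end{enumerate}
Let $\psi_m(x)$ be the infimum of $D_m$ over $u_s,T,V,w$ in the unit ball. This is an existential formula without parameters. Only (D4) involves $x$, and $\|w\|\le1$, so $\psi_m$ is $1$-Lipschitz in $x$.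

Conditions (D1) and (D2) are the relations of Example~\ref{ex:hilbert} for $(G,\alpha)$, with $V$ an isometry. The first part of (D3) places the range of $w$ inside the level $\chi$, the second part says that it fills this level, and (D4) says that $V$ acts there as $x$.

\begin{lemma}\label{lem:model}
If $x\in\mathcal Q$ is unitary and $\operatorname{ind}x\le0$, then $\psi_m(x)=0$ for all $m$.
\end{lemma}

\begin{proof}
Let $X$ be an isometric lift of $x$ (Lemma~\ref{lem:lift}) and $\Phi\colon H\otimes\mathcal L\to H$ a unitary. Let $u_s,T,V,w$ be the images in $\mathcal Q$ of $\Phi(1\otimes\gamma(s))\Phi^*$, $\Phi(1\otimes T_0)\Phi^*$, $\Phi(X\otimes1)\Phi^*$ and the isometry $\eta\mapsto\Phi(\eta\otimes\xi)$. By Lemma~\ref{lem:gamma} the quantities in (D1), (D2) and the first one in (D3) vanish already in $B(H)$, and so does (D4), since $(X\otimes1)(\eta\otimes\xi)=X\eta\otimes\xi$. As $\chi^2=1$, the invariant vectors of the representation $1\otimes\chi\gamma$ form the space $H\otimes\mathbb C\xi$, which $\Phi$ maps onto the range of the lift of $w$. By Lemma~\ref{lem:gap},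 and since $\pi$ is contractive, $\|B_\chi-ww^*\|\le1-12\theta$.
\end{proof}

\begin{remark}
The second part of (D3) cannot be dropped: without it the formula vanishes at every unitary $x$. Indeed, $x\oplus x^*$ has index $0$ and lifts to a unitary $U$ on $H\oplus H$; repeat the proof above on $(H\oplus H)\otimes\mathcal L$ with $V=U\otimes1$ and $w\eta=(\eta\oplus0)\otimes\xi$.
\end{remark}

\begin{proposition}\label{prop:lower}
There are $m$ and $\varepsilon_0>0$ such that $\psi_m(x)\ge\varepsilon_0$ for all unitaries $x\in\mathcal Q$ with $\operatorname{ind}x>0$.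
\end{proposition}

Lemma~\ref{lem:model} and Proposition~\ref{prop:lower} give Theorem~\ref{thm:main} with $\psi=\psi_m$ and $D=D_m$. We prove the proposition by contradiction.

\subsection*{Standing assumption for Sections~\ref{sec:gap}--\ref{sec:contra}}
Suppose that the proposition fails. Then for every $m\ge2$ there are a unitary $x_m$ with $\operatorname{ind}x_m\ge1$ and a tuple $(u,T,V,w)$ in the unit ball with $D_m<1/m$. The tuple depends on $m$, which we suppress.

We first make (D1) exact. For $a\in\{u_s,T,V,w\}$ the element $a^*a$ is invertible, and $a'=a|a|^{-1}$ is an isometry with $\|a-a'\|=\|a'(|a|-1)\|\le\|a^*a-1\|<1/m$, because $|t-1|\le|t^2-1|$ for $t\ge0$. For $a\in\{u_s,T\}$ also $aa^*$ is invertible, so $a'$ is unitary. Replace each $a$ by $a'$. A product of $\ell$ such factors moves by at most $\ell/m$, so each fixed quantity in (D2)--(D4) still tends to $0$ as $m\to\infty$. From now on the $u_s$ and $T$ are unitary and $V,w$ are isometries.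

We write $a\approx b$ if $\|a-b\|\le\eta_m$ for a sequence $\eta_m\to0$ that depends only on the chosen tuples and on the finitely many elements of $G$ that appear, and \emph{not} on any auxiliary representation that appears. The relation $\approx$ is preserved by finite sums and by multiplication with uniformly bounded operators. For fixed $g,g'\in G$ and $s\in F$,
\begin{equation}\label{eq:rel}
\begin{gathered}
u_gu_{g'}\approx u_{gg'},\qquad Tu_g\approx u_{\alpha(g)}T,\qquad Vu_g\approx u_gV,\qquad VT\approx TV,\\
u_sw\approx\chi(s)w,\qquad Vw\approx wx_m .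
\end{gathered}
\end{equation}
Indeed, if two words $r,r'$ represent the same element, then $rr'^{-1}$ is some $r_i$, so $r(u)r'(u)^*\approx1$ and $r(u)\approx r'(u)$. This gives the first relation. For the second, $Tu_sT^*\approx u_{\alpha(s)}$ gives $Tu_gT^*\approx r(u)$, where $r$ is obtained from $[g]$ by substituting $[\alpha(s)]^{\pm1}$ for $s^{\pm1}$, and $r$ represents $\alpha(g)$. The third passes from $u_s$ to $u_s^*$ by $Vu_s^*-u_s^*V=u_s^*(u_sV-Vu_s)u_s^*$ and then to words.

\section{A spectral gap uniform over all levels}\label{sec:gap}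

The tuple $u$ is only an approximate representation, and for fixed $m$ it respects only finitely many relators. We need its levels to be defined by a gap that is the same for all $\tau$, because $m$ must be fixed before the induction over $k$ starts. The final step will also need the gap in a representation of $\mathcal Q$ that arises from an ultraproduct. The following notion covers both uses.

An \emph{admissible pair} consists of a unital $*$-representation $\Pi$ of $\mathcal Q$ on a Hilbert space $\mathcal V$ and a representation $\varpi$ of $G$ on $\mathcal V$ commuting with $\Pi(\mathcal Q)$. For such a pair and given $m$ put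
\[
W_g=\Pi(u_g)\varpi(g),\qquad B=\frac12+\frac1{2N}\sum_{s\in F}\operatorname{Re}W_s,\qquad0\le B\le1 .
\]
Since $\Pi$ and $\varpi$ commute, $r(W)=\Pi(r(u))\varpi(g)$ for every word $r$ representing $g$, where $W=(W_s)_{s\in F}$; in particular $W_g=[g](W)$.

We recall ultraproducts. Let $\mathcal U$ be a nonprincipal ultrafilter on an infinite set of integers and $\mathcal V_k$ Hilbert spaces. The ultraproduct $\prod_{\mathcal U}\mathcal V_k$ is the Hilbert space of bounded sequences $(v_k)$ modulo those with $\lim_{\mathcal U}\|v_k\|=0$, with inner product $\lim_{\mathcal U}\langle v_k,v_k'\rangle$. A bounded sequence of operators $a_k$ acts on it as $(a_k)_{\mathcal U}$. The map $(a_k)\mapsto(a_k)_{\mathcal U}$ is a unital $*$-homomorphism, so it commutes with continuous functional calculus, and it kills sequences with $\|a_k\|\to0$.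

\begin{lemma}\label{lem:unifgap}
There are $\delta_m\to0$ such that $\operatorname{spec}(B)\subset[0,1-3\theta]\cup[1-\delta_m,1]$ for every $m$ and every admissible pair.
\end{lemma}

\begin{proof}
Let $\delta_m$ be the supremum of the numbers $1-\lambda$, where $\lambda\in\operatorname{spec}(B)\cap(1-3\theta,1]$ for some admissible pair, and $\delta_m=0$ if there is no such $\lambda$. The inclusion holds by definition. If $\delta_m\not\to0$, there are $\delta>0$, an infinite set $I$ of integers $m$, and for $m\in I$ a pair $(\Pi_m,\varpi_m)$ on $\mathcal V_m$ with operators $W^{(m)}_s,B_m$ and a point $\lambda_m\in\operatorname{spec}(B_m)\cap(1-3\theta,1-\delta)$. As $B_m$ is self-adjoint, there is a unit vector $v_m$ with $\|(B_m-\lambda_m)v_m\|<1/m$. Take an ultraproduct over $I$. For each relator, $\|r_i(W^{(m)})-1\|=\|\Pi_m(r_i(u)-1)\|\to0$. So the unitaries $(W^{(m)}_s)_{\mathcal U}$ satisfy all relators and define a representation $\varpi$ of $G$, with $B_\varpi=(B_m)_{\mathcal U}$. The unit vector $(v_m)_{\mathcal U}$ is an eigenvector of $B_\varpi$ for $\lim_{\mathcal U}\lambda_m\in[1-3\theta,1-\delta]$,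 contradicting Lemma~\ref{lem:gap}.
\end{proof}

Fix a continuous $h\colon[0,1]\to[0,1]$ that vanishes on $[0,1-3\theta]$ and equals $1$ on $[1-\theta,1]$. From now on we consider only $m$ with $\delta_m\le\theta$. Then $E=h(B)$ is the spectral projection of $B$ for $[1-\delta_m,1]$, and
\begin{equation}\label{eq:EB}
(1-\delta_m)E\le B,\qquad 3\theta(1-E)\le1-B .
\end{equation}
The range of $E$ is the substitute for the space of invariant vectors: its vectors are almost invariant, and almost invariant vectors are close to it.

\begin{lemma}\label{lem:abc}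
For every admissible pair:
\begin{enumerate}
\item[(a)] $\|W_gE-E\|=\|W_g^*E-E\|\le|g|(4N\delta_m)^{1/2}$ for $g\in G$. Thus $W_gE\approx E\approx W_g^*E$.
\item[(b)] If $X$ is a bounded operator into $\mathcal V$ with $\|W_sX-X\|\le\eta$ for all $s\in F$, then $\|(1-E)X\|^2\le\eta\|X\|/(6\theta)$. Thus, for uniformly bounded $X$, $W_sX\approx X$ for all $s\in F$ implies $EX\approx X$.
\item[(c)] $E\,\Pi(V)E\approx\Pi(V)E$.
\end{enumerate}
\end{lemma}

\begin{proof}
We use $1-B=\frac1{2N}\sum_s(1-\operatorname{Re}W_s)$, a sum of positive operators.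

(a) The equality holds because $W_g^*E-E=-W_g^*(W_gE-E)$. For a unit vector $y$ in the range of $E$ we have $\langle(1-B)y,y\rangle\le\delta_m$, so $\|W_sy-y\|^2=2\langle(1-\operatorname{Re}W_s)y,y\rangle\le4N\delta_m$. For unitaries $a_1,\dots,a_\ell$, telescoping gives $\|a_1\cdots a_\ell E-E\|\le\sum_i\|a_iE-E\|$; apply this to the letters of $[g]$.

(b) By \eqref{eq:EB}, $3\theta X^*(1-E)X\le X^*(1-B)X=\frac1{2N}\sum_s\operatorname{Re}X^*(X-W_sX)$, and the right-hand side has norm at most $\eta\|X\|/2$.

(c) Since $W_s\Pi(V)-\Pi(V)W_s=\Pi(u_sV-Vu_s)\varpi(s)$, we have $\|W_s\Pi(V)E-\Pi(V)E\|\le\|u_sV-Vu_s\|+\|W_sE-E\|$. Apply (b) with $X=\Pi(V)E$.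
\end{proof}

\subsection*{The levels in $\mathcal Q$}
For finite-dimensional $L,L'$, the space $\mathcal Q\otimes B(L,L')$ is $B(H\otimes L,H\otimes L')$ modulo compact operators; $\mathcal Q\otimes B(L)$ is the Calkin algebra of $H\otimes L$, and $\mathcal Q\otimes B(L,L')$ is an off-diagonal corner of $\mathcal Q\otimes B(L\oplus L')$. Fix a faithful unital representation $\mathcal Q\subset B(\mathcal X)$. Then $\mathcal Q\otimes B(L,L')$ is isometrically represented by operators $\mathcal X\otimes L\to\mathcal X\otimes L'$. For a finite-dimensional representation $\tau$ of $G$, the pair $\Pi(a)=a\otimes1$, $\varpi=1\otimes\tau$ on $\mathcal X\otimes L_\tau$ is admissible, with $W_g=u_g\otimes\tau(g)$. Its operators $B_\tau$ and $E_\tau=h(B_\tau)$ lie in $\mathcal Q\otimes B(L_\tau)$; for $\tau=\chi$, $B_\tau$ is the $B_\chi$ of (D3). Put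
\[
V_\tau=E_\tau(V\otimes1)E_\tau .
\]
By Lemma~\ref{lem:abc}(c) and $V^*V=1$,
\begin{equation}\label{eq:Viso}
V_\tau\approx(V\otimes1)E_\tau,\qquad V_\tau^*V_\tau\approx E_\tau .
\end{equation}

\section{The index of $V$ on the levels $\sigma_k$}\label{sec:index}

\subsection*{Index in a corner}
Let $E$ be a projection in $\mathcal Q\otimes B(L)$ and let $a=EaE$ be invertible in the corner $E(\mathcal Q\otimes B(L))E$. Then $a+1-E$ is invertible, and we put $\operatorname{ind}_E(a)=\operatorname{ind}(a+1-E)$. This number is constant along norm-continuous paths of invertibles of the corner.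

\begin{lemma}\label{lem:corner}
Let $W\in\mathcal Q\otimes B(L,L')$ satisfy $W^*W=E$, $WW^*=E'$ with $E,E'$ projections. If $a$ is invertible in the corner of $E$, then $WaW^*$ is invertible in the corner of $E'$ and $\operatorname{ind}_{E'}(WaW^*)=\operatorname{ind}_E(a)$.
\end{lemma}

\begin{proof}
The inverse is $Wa^{-1}W^*$. Let $Z=\begin{pmatrix}1-E&W^*\\W&1-E'\end{pmatrix}\in\mathcal Q\otimes B(L\oplus L')$. Using $W=E'WE$, matrix multiplication gives $Z=Z^*$, $Z^2=1$ and
\[
Z\begin{pmatrix}a+1-E&0\\0&1\end{pmatrix}Z=\begin{pmatrix}1-E&W^*\\Wa&1-E'\end{pmatrix}Z=\begin{pmatrix}1&0\\0&WaW^*+1-E'\end{pmatrix}.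
\]
Conjugation by a unitary and adding an identity summand do not change the index.
\end{proof}

We shall only have approximate intertwiners, so we need a version with tolerances.

\begin{lemma}\label{lem:transport}
Let $E\in\mathcal Q\otimes B(L)$, $E'\in\mathcal Q\otimes B(L')$ be projections and let $R=E'RE\in\mathcal Q\otimes B(L,L')$, $a=EaE$, $a'=E'a'E'$ satisfy $\|a\|,\|a'\|\le1$ and
\[
\|R^*R-E\|,\quad\|RR^*-E'\|,\quad\|a^*a-E\|,\quad\|a'R-Ra\|\ \le\ \tfrac1{10}.
\]
If $a$ is invertible in its corner, then so is $a'$, and $\operatorname{ind}_{E'}(a')=\operatorname{ind}_E(a)$.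
\end{lemma}

\begin{proof}
Let $W=R|R|^{-1}$, with the inverse taken in the corner of $E$. Then $W^*W=E$, so $WW^*$ is a projection below $E'$. From $WW^*R=R(R^*R)^{-1}R^*R=R$ we get $(E'-WW^*)RR^*=0$, and $RR^*$ is invertible in the corner of $E'$; so $WW^*=E'$. Also $\|W-R\|=\|W(E-|R|)\|\le\|E-R^*R\|\le\frac1{10}$. Hence
\[
\|a'-WaW^*\|=\|(a'W-Wa)W^*\|\le\|a'R-Ra\|+2\|W-R\|\le\tfrac3{10}.
\]
Since $a$ is invertible and $a^*a\ge0.9E$, we have $\|(WaW^*)^{-1}\|=\|a^{-1}\|\le0.9^{-1/2}<1.06$. As $0.3\cdot1.06<1$, the segment from $WaW^*$ to $a'$ consists of invertibles of the corner of $E'$. Apply Lemma~\ref{lem:corner}.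
\end{proof}

We write $\operatorname{ind}V_\tau$ for $\operatorname{ind}_{E_\tau}(V_\tau)$.

\subsection*{The base level}

\begin{lemma}\label{lem:base}
For all large $m$, $V_\chi$ is invertible in its corner and $\operatorname{ind}V_\chi=\operatorname{ind}x_m$.
\end{lemma}

\begin{proof}
Here $L_\chi=\mathbb C$ and $W_s=\chi(s)u_s$. By \eqref{eq:rel}, $W_sw\approx w$, so $E_\chi w\approx w$ by Lemma~\ref{lem:abc}(b). We claim that $E_\chi\approx ww^*$. Let $q=ww^*$, a projection, and $c=E_\chi-q$. From $E_\chi q\approx q\approx qE_\chi$ we get $c^2=E_\chi-E_\chi q-qE_\chi+q\approx c$, so the spectrum of the self-adjoint element $c$ lies in neighborhoods of $\{0,1\}$ that shrink as $m\to\infty$. By \eqref{eq:EB}, $c\le B_\chi-q+\delta_m$, so by the second part of (D3)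
\[
\limsup_{m\to\infty}\ \max\operatorname{spec}(c)\le\limsup_{m\to\infty}\bigl(\|B_\chi-q\|+\delta_m\bigr)\le1-12\theta .
\]
Thus for large $m$ the spectrum of $c$ has no point near $1$, and $c\approx0$.

Let $R=E_\chi w\approx w$. Then $R^*R\approx1$, $RR^*\approx q\approx E_\chi$, and by \eqref{eq:Viso} and \eqref{eq:rel}
\[
V_\chi R\approx VE_\chi w\approx Vw\approx wx_m\approx Rx_m .
\]
Apply Lemma~\ref{lem:transport} with $E=1$, $a=x_m$, $E'=E_\chi$, $a'=V_\chi$.
\end{proof}

\subsection*{From $\tau$ to $\tau^\sharp$}
In Example~\ref{ex:hilbert} the unitary $T$ itself carried one level onto the next. Now the levels live in different spaces. Suppose for a moment that all relations are exact and that $\zeta$ is invariant under $u\otimes\tau$. By \eqref{eq:J1}, $(T\otimes J)\zeta$ is invariant under the restriction of $u\otimes\tau^\sharp$ to $\alpha(G)$, and summing its translates over the coset representatives $\Omega$ produces a vector invariant under $G$. This is Frobenius reciprocity, and the operator $M$ below implements it.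

\begin{lemma}\label{lem:prop}
For all large $m$ and every finite-dimensional representation $\tau$ of $G$: if $V_\tau$ is invertible in its corner, then so is $V_{\tau^\sharp}$, and $\operatorname{ind}V_{\tau^\sharp}=\operatorname{ind}V_\tau$.
\end{lemma}

\begin{proof}
Write $W_g=u_g\otimes\tau(g)$, $W'_g=u_g\otimes\tau^\sharp(g)$, $E=E_\tau$, $E'=E_{\tau^\sharp}$, $\tilde T=T\otimes J$, $P=1\otimes JJ^*$ and
\[
M=8^{-1/2}\sum_{z\in\Omega}W'_z\tilde T\ \in\ \mathcal Q\otimes B(L_\tau,L_{\tau^\sharp}).
\]
The group elements used below form a finite set independent of $\tau$, and the second tensor factors satisfy exact identities and have norm at most $1$; so all estimates are uniform in $\tau$. From \eqref{eq:rel} and \eqref{eq:J1}, with $u_gT^*\approx T^*u_{\alpha(g)}$ because $T$ is unitary,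
\begin{equation}\label{eq:tT}
W'_gW'_{g'}\approx W'_{gg'},\qquad W'_{\alpha(g)}\tilde T\approx\tilde TW_g,\qquad W_g\tilde T^*\approx\tilde T^*W'_{\alpha(g)} .
\end{equation}
From \eqref{eq:J2} and unitarity of $T$ and $u_z$,
\begin{equation}\label{eq:MM}
M^*M=\frac18\sum_{z\in\Omega}T^*u_z^*u_zT\otimes1=1,\qquad\tilde T\tilde T^*=P,\qquad\sum_{z\in\Omega}W'_zPW_z'^*=1 .
\end{equation}

\emph{Step 1: $ME\approx E'ME$.} Fix $s\in F$ and write $sz=z'\alpha(g_z)$ with $z'\in\Omega$, $g_z\in G$; the map $z\mapsto z'$ is a permutation of $\Omega$. By \eqref{eq:tT} and Lemma~\ref{lem:abc}(a) for $\tau$,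
\[
W'_sW'_z\tilde TE\approx W'_{z'}W'_{\alpha(g_z)}\tilde TE\approx W'_{z'}\tilde TW_{g_z}E\approx W'_{z'}\tilde TE .
\]
Summing over $z$ gives $W'_sME\approx ME$. Apply Lemma~\ref{lem:abc}(b) for $\tau^\sharp$.

\emph{Step 2: $M^*E'\approx\sqrt8\,\tilde T^*E'$ and $M^*E'\approx EM^*E'$.} By Lemma~\ref{lem:abc}(a) for $\tau^\sharp$, $W_z'^*E'\approx E'$, so $M^*E'=8^{-1/2}\sum_z\tilde T^*W_z'^*E'\approx\sqrt8\,\tilde T^*E'$. For $s\in F$, \eqref{eq:tT} and (a) give $W_s\tilde T^*E'\approx\tilde T^*W'_{\alpha(s)}E'\approx\tilde T^*E'$. By (b) for $\tau$, $\tilde T^*E'\approx E\tilde T^*E'$.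

\emph{Step 3: $E'MM^*E'\approx E'$.} By Step 2 and \eqref{eq:MM}, $E'MM^*E'\approx8E'\tilde T\tilde T^*E'=8E'PE'$; this is where $TT^*=1$ is essential. Compressing the last identity of \eqref{eq:MM} by $E'$ and using (a) gives $E'=\sum_zE'W'_zPW_z'^*E'\approx8E'PE'$.

\emph{Conclusion.} Let $R=E'ME$. By Step 1, $R\approx ME$, so $R^*R\approx EM^*ME=E$. By Steps 2 and 3, $RR^*=E'M(EM^*E')\approx E'MM^*E'\approx E'$. By \eqref{eq:rel}, $Vu_zT\approx u_zTV$, so $(V\otimes1)M\approx M(V\otimes1)$. With Step 1 and \eqref{eq:Viso},
\[
V_{\tau^\sharp}R=E'(V\otimes1)R\approx E'(V\otimes1)ME\approx E'M(V\otimes1)E\approx E'MV_\tau=RV_\tau .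
\]
Together with $V_\tau^*V_\tau\approx E$, this gives the hypotheses of Lemma~\ref{lem:transport} for all $m$ beyond a bound independent of $\tau$.
\end{proof}

Now fix one $m$ so large that $\delta_m\le\theta$, the conclusions of Lemmas~\ref{lem:base} and~\ref{lem:prop} hold, and
\begin{equation}\label{eq:half}
\|(1-E)\Pi(V)E\|\le\tfrac12\qquad\text{for every admissible pair,}
\end{equation}
which is possible by Lemma~\ref{lem:abc}(c). By induction on $k$, every $V_{\sigma_k}$ is invertible in its corner and
\begin{equation}\label{eq:allk}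
\operatorname{ind}V_{\sigma_k}=\operatorname{ind}x_m\ge1\qquad\text{for all }k\ge0 .
\end{equation}

\section{Kernel vectors on all levels are impossible}\label{sec:contra}

To obtain kernel vectors from \eqref{eq:allk} we must lift to $B(H)$. The lifts satisfy the relations only up to compact errors, over which we have no norm control, and the kernel vectors $y_k$ lie in different spaces $H\otimes L_k$. An ultraproduct over $k$ collects them into one vector $y$ and splits the space into two parts. On one part compact operators act as zero; there $\mathcal Q$ acts, and $V$ is an isometry almost preserving the range of $E$. The other part is spanned by sequences whose $H$-component stays fixed; there we show that no vector is almost invariant at all, because an almost invariant vector would produce a finite-dimensional representation contained in $\sigma_k$ for arbitrarily large $k$. We prove the two facts needed for this part first.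

Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$, $\mathcal M=\prod_{\mathcal U}L_k$ and $\rho(g)=(\sigma_k(g))_{\mathcal U}$, a representation of $G$ on $\mathcal M$. We denote by $\|\cdot\|_2$ and $\|\cdot\|_1$ the Hilbert--Schmidt norm and the trace norm.

\begin{lemma}\label{lem:nofd}
$\rho$ has no nonzero finite-dimensional subrepresentation.
\end{lemma}

\begin{proof}
Otherwise there are $d\ge1$, a representation $\nu$ of $G$ on $\mathbb C^d$ and an isometry $\iota\colon\mathbb C^d\to\mathcal M$ with $\rho(g)\iota=\iota\nu(g)$. Let $f_1,\dots,f_d$ be the standard basis, choose representatives $\iota f_j=(\mu_j^{(k)})_{\mathcal U}$, and define $\iota_k\colon\mathbb C^d\to L_k$ by $\iota_kf_j=\mu_j^{(k)}$. Then $\iota v=(\iota_kv)_{\mathcal U}$ for all $v$, so along $\mathcal U$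
\[
\|\iota_k\|_2^2=\sum_j\|\iota_kf_j\|^2\to d,\qquad\|\sigma_k(s)\iota_k\nu(s)^*-\iota_k\|_2^2=\sum_j\|\sigma_k(s)\iota_k\nu(s)^*f_j-\iota_kf_j\|^2\to0
\]
for $s\in F$. Apply \eqref{eq:T} to the representation $Z\mapsto\sigma_k(g)Z\nu(g)^*$ on the Hilbert--Schmidt operators $\mathbb C^d\to L_k$ and the vector $\iota_k/\|\iota_k\|_2$. For all $k$ in a set belonging to $\mathcal U$, which is infinite, there is $Z\ne0$ with $\sigma_k(g)Z=Z\nu(g)$. The range of $Z$ is a nonzero subrepresentation of $\sigma_k$ of dimension at most $d$. For $2^k>d$ this contradicts Lemma~\ref{lem:dim}.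
\end{proof}

The next lemma assumes no relation between the operators $\hat u_s$: they are eliminated by passing from a vector of $H\otimes\mathcal M$ to a positive operator on $\mathcal M$. The tool is the Powers--St{\o}rmer inequality: for positive Hilbert--Schmidt operators $a,b$,
\begin{equation}\label{eq:PS}
\|a-b\|_2^2\le\|a^2-b^2\|_1 .
\end{equation}
To see it, put $c=a-b$, $c'=a+b$, so that $a^2-b^2=\frac12(cc'+c'c)$ and $c'\ge\pm c$. For an orthonormal basis of eigenvectors $cf_j=t_jf_j$ we get $\|a^2-b^2\|_1\ge\sum_j|\langle(a^2-b^2)f_j,f_j\rangle|=\sum_j|t_j|\langle c'f_j,f_j\rangle\ge\sum_jt_j^2$.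

\begin{lemma}\label{lem:normal}
Let $\hat u_s\in B(H)$, $s\in F$, each be an isometry or a co-isometry. Then on $H\otimes\mathcal M$
\[
\frac12+\frac1{2N}\sum_{s\in F}\operatorname{Re}\bigl(\hat u_s\otimes\rho(s)\bigr)\le1-3\theta .
\]
\end{lemma}

\begin{proof}
Let $\hat W_s=\hat u_s\otimes\rho(s)$, a contraction. If the inequality fails, there is a unit vector $X$ with $\frac1{2N}\sum_s(1-\operatorname{Re}\langle\hat W_sX,X\rangle)<3\theta$. The summands are nonnegative, so $1-\operatorname{Re}\langle\hat W_sX,X\rangle<6N\theta$ for each $s$. As $\|\hat W_sX-X\|^2\le2-2\operatorname{Re}\langle\hat W_sX,X\rangle$, and the same bound holds for $\hat W_s^*$,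
\[
\|\hat W_sX-X\|,\ \|\hat W_s^*X-X\|<(12N\theta)^{1/2}=\sqrt{0.24}\,\kappa^2<\kappa^2/2 .
\]
Identify $X=\sum_je_j\otimes\mu_j$ with the Hilbert--Schmidt operator $H\to\mathcal M$, $e_j\mapsto\mu_j$. This identification is unitary, and $a\otimes b$ acts as $X\mapsto bXa^{\mathrm t}$: if $a$ has matrix $(a_{ij})$, then $(a\otimes1)X$ sends $e_i$ to $\sum_ja_{ij}\mu_j=Xa^{\mathrm t}e_i$. Note $a^{\mathrm t}(a^{\mathrm t})^*=(a^*a)^{\mathrm t}$. Let $Q=(XX^*)^{1/2}$, a positive operator on $\mathcal M$ with $\|Q\|_2=1$.

If $\hat u_s$ is an isometry, put $X'=\hat W_sX=\rho(s)X\hat u_s^{\mathrm t}$; then $X'X'^*=\rho(s)XX^*\rho(s)^*$ and $(X'X'^*)^{1/2}=\rho(s)Q\rho(s)^*$. If $\hat u_s$ is a co-isometry, put $X'=\hat W_s^*X=\rho(s)^*X(\hat u_s^*)^{\mathrm t}$; then $(X'X'^*)^{1/2}=\rho(s)^*Q\rho(s)$. In both cases $\|(X'X'^*)^{1/2}-Q\|_2=\|\rho(s)Q\rho(s)^*-Q\|_2$. By \eqref{eq:PS} and $X'X'^*-XX^*=(X'-X)X'^*+X(X'-X)^*$,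
\[
\|\rho(s)Q\rho(s)^*-Q\|_2^2\le\|X'X'^*-XX^*\|_1\le\|X'-X\|_2\bigl(\|X'\|_2+\|X\|_2\bigr)<\kappa^2 .
\]
The two square roots taken on the way from $\theta$ to $\kappa$ explain the choice $\theta\sim\kappa^4$. By \eqref{eq:T}, applied to the representation $Z\mapsto\rho(g)Z\rho(g)^*$ on the Hilbert--Schmidt operators on $\mathcal M$, there is a Hilbert--Schmidt operator $Z\ne0$ commuting with $\rho(G)$. The compact operator $ZZ^*\ne0$ commutes with $\rho(G)$, so its eigenspace for the largest eigenvalue is a nonzero finite-dimensional invariant subspace. This contradicts Lemma~\ref{lem:nofd}.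
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
We derive a contradiction from \eqref{eq:half} and \eqref{eq:allk}. By Lemma~\ref{lem:lift}, lift each $u_s$ to an isometry or co-isometry $\hat u_s\in B(H)$, and lift $V$ to any $\hat V\in B(H)$. On $H\otimes L_k$ put
\[
\hat B_k=\frac12+\frac1{2N}\sum_{s\in F}\operatorname{Re}\bigl(\hat u_s\otimes\sigma_k(s)\bigr),\qquad\hat E_k=h(\hat B_k),\qquad Y_k=\hat E_k(\hat V\otimes1)\hat E_k+1-\hat E_k .
\]
Here $0\le\hat B_k\le1$, and $\hat E_k$ need not be a projection. The images of $\hat B_k,\hat E_k,Y_k$ in $\mathcal Q\otimes B(L_k)$ are $B_{\sigma_k}$, $E_{\sigma_k}$ and $V_{\sigma_k}+1-E_{\sigma_k}$. By \eqref{eq:allk}, $Y_k$ is Fredholm of index at least $1$, so there is a unit vector $y_k\in\ker Y_k$.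

Let $\mathcal H=\prod_{\mathcal U}(H\otimes L_k)$ and $y=(y_k)_{\mathcal U}$, a unit vector. Put $\hat\Pi(a)=(a\otimes1)_{\mathcal U}$ for $a\in B(H)$ and $\Sigma(g)=(1\otimes\sigma_k(g))_{\mathcal U}$. These are commuting representations of $B(H)$ and $G$. Then
\[
\hat B=(\hat B_k)_{\mathcal U}=\frac12+\frac1{2N}\sum_{s\in F}\operatorname{Re}\bigl(\hat\Pi(\hat u_s)\Sigma(s)\bigr),\qquad\hat E=(\hat E_k)_{\mathcal U}=h(\hat B),
\]
and $Y=(Y_k)_{\mathcal U}=\hat E\hat\Pi(\hat V)\hat E+1-\hat E$ satisfies $Yy=0$. We show that $Y$ is injective.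

\emph{The splitting.} The map $\eta\otimes(\mu_k)_{\mathcal U}\mapsto(\eta\otimes\mu_k)_{\mathcal U}$ preserves inner products, since $\lim_{\mathcal U}\langle\eta,\eta'\rangle\langle\mu_k,\mu_k'\rangle=\langle\eta,\eta'\rangle\langle(\mu_k)_{\mathcal U},(\mu'_k)_{\mathcal U}\rangle$. It extends to an isometry of $H\otimes\mathcal M$ onto a closed subspace $\mathcal H_{\mathrm n}\subset\mathcal H$, and it carries $a\otimes1$ to $\hat\Pi(a)$ and $1\otimes\rho(g)$ to $\Sigma(g)$. So $\mathcal H_{\mathrm n}$ is invariant under the self-adjoint sets $\hat\Pi(B(H))$ and $\Sigma(G)$. Hence $\mathcal H_{\mathrm n}$ and $\mathcal H_{\mathrm s}=\mathcal H_{\mathrm n}^\perp$ reduce these sets and the operators $\hat B,\hat E,Y$, and it suffices to prove injectivity on each part.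

\emph{On $\mathcal H_{\mathrm n}$.} Lemma~\ref{lem:normal} gives $\hat B\le1-3\theta$ there. So $\hat E=h(\hat B)=0$ and $Y=1$ on $\mathcal H_{\mathrm n}$.

\emph{On $\mathcal H_{\mathrm s}$.} For a rank-one operator $a=\langle\,\cdot\,,\zeta\rangle\eta$ and $v_k\in H\otimes L_k$ we have $(a\otimes1)v_k=\eta\otimes\mu_k$ with $\|\mu_k\|\le\|\zeta\|\|v_k\|$, so $\hat\Pi(a)\mathcal H\subset\mathcal H_{\mathrm n}$. By linearity and continuity this holds for all compact $a$, and then $\hat\Pi(a)\mathcal H_{\mathrm s}\subset\mathcal H_{\mathrm s}\cap\mathcal H_{\mathrm n}=0$. So $\hat\Pi$ induces a unital representation $\Pi$ of $\mathcal Q$ on $\mathcal H_{\mathrm s}$, and $(\Pi,\Sigma|_{\mathcal H_{\mathrm s}})$ is an admissible pair whose operator $B$ is $\hat B|_{\mathcal H_{\mathrm s}}$. Therefore $E=\hat E|_{\mathcal H_{\mathrm s}}$ is a projection and $Y=E\,\Pi(V)E+1-E$ on $\mathcal H_{\mathrm s}$. Since $\Pi(V)$ is an isometry, \eqref{eq:half} gives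
\[
\|E\,\Pi(V)E\zeta\|^2=\|\Pi(V)E\zeta\|^2-\|(1-E)\Pi(V)E\zeta\|^2\ge\tfrac34\|E\zeta\|^2 .
\]
If $Y\zeta=0$, the orthogonal summands $E\,\Pi(V)E\zeta$ and $(1-E)\zeta$ both vanish, so $\zeta=0$. This is the point at which $V^*V=1$, the asymmetric condition of the formula, decides the sign of the index.

Thus $Y$ is injective, contradicting $Yy=0$ and $\|y\|=1$. The proposition follows, and with it Theorem~\ref{thm:main}.
\end{proof}

\section{Normal elements and endomorphisms}\label{sec:cons}

Let $\psi$ and $\varepsilon_0$ be as in Theorem~\ref{thm:main}, with $\psi=\psi_m$. A unitary has index at most $-n$ exactly when it is a product of $n$ unitaries of negative index, and negative index is now expressible. For $n\ge1$ let $I_n(x)$ be the infimum over $y_1,\dots,y_n$ in the unit ball of the maximum of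
\[
\|x-y_1\cdots y_n\|,\qquad\|y_i^*y_i-1\|,\qquad\|y_iy_i^*-1\|,\qquad\max\{0,\varepsilon_0-\psi(y_i^*)\}\qquad(1\le i\le n).
\]
This is a formula without parameters, $1$-Lipschitz in $x$.

\begin{lemma}\label{lem:In}
For unitary $x\in\mathcal Q$: $I_n(x)=0$ if and only if $\operatorname{ind}x\le-n$.
\end{lemma}

\begin{proof}
Let $\operatorname{ind}x\le-n$. Take $y_1=\dots=y_{n-1}=\pi(S)$ and $y_n=\pi(S)^{-(n-1)}x$, so $\operatorname{ind}y_n=n-1+\operatorname{ind}x\le-1$. The $y_i$ are unitaries with product $x$ and $\operatorname{ind}y_i^*\ge1$, so $\psi(y_i^*)\ge\varepsilon_0$.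

Conversely let $I_n(x)=0$. Choose $\eta>0$ with $\eta<\varepsilon_0/2$ and $(n+1)\eta<1$, and $y_i$ for which the maximum is less than $\eta$. As in Section~\ref{sec:formula}, $y_i'=y_i|y_i|^{-1}$ is unitary and $\|y_i-y_i'\|<\eta$. Since $\psi$ is $1$-Lipschitz, $\psi(y_i'^*)>\varepsilon_0-2\eta>0$, so $\operatorname{ind}y_i'^*>0$ by Theorem~\ref{thm:main}, that is, $\operatorname{ind}y_i'\le-1$. Also $\|x-y_1'\cdots y_n'\|<(n+1)\eta<1$, so the segment between these two unitaries consists of invertibles, and $\operatorname{ind}x=\sum_i\operatorname{ind}y_i'\le-n$.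
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cons}(1)]
By Lemma~\ref{lem:In} the numbers $I_n(x)$ and $I_n(x^*)$, $n\ge1$, determine the index of a unitary $x$. This proves the first assertion.

Let $a,b$ be normal with the same type. Then $\|a\|=\|b\|$. For $\lambda\in\mathbb C$ put $r=(\|a\|+|\lambda|)^2$ and $c=(a-\lambda)^*(a-\lambda)$, so $0\le c\le r$. By normality,
\[
\operatorname{dist}(\lambda,\operatorname{spec}a)^2=\min\operatorname{spec}(c)=r-\|r-c\|,
\]
and the right-hand side is the value of a formula at $a$, with the same constants for $b$. So $a$ and $b$ have the same spectrum $X$. Let $\lambda\notin X$, and let $v_a,v_b$ be the unitaries obtained by applying $t\mapsto(t-\lambda)/|t-\lambda|$ to $a,b$. Since $a-\lambda=v_a|a-\lambda|$ with $|a-\lambda|$ positive and invertible, $\operatorname{ind}(a-\lambda)=\operatorname{ind}v_a$, and the same holds for $b$. By the Stone--Weierstrass theorem there are terms $p_i(x)$ converging to this function uniformly on $X$, so $p_i(a)\to v_a$ and $p_i(b)\to v_b$. As $I_n(p_i(x))$ is a formula and $I_n$ is continuous,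 $I_n(v_a)=\lim_iI_n(p_i(a))=\lim_iI_n(p_i(b))=I_n(v_b)$; with $p_i(x)^*$ in place of $p_i(x)$, $I_n(v_a^*)=I_n(v_b^*)$. Hence $\operatorname{ind}(a-\lambda)=\operatorname{ind}(b-\lambda)$.

If normal elements $a,b\in\mathcal Q$ have the same spectrum and the same indices off the spectrum, the Brown--Douglas--Fillmore theorem \cite{BDF} gives a unitary $U\in B(H)$ with $b=\pi(U)a\pi(U)^*$. Finally, if $b=vav^*$ with $v\in\mathcal Q$ unitary, an inner automorphism maps $a$ to $b$, so they have the same type.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cons}(2)]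
For $\Theta=0$ the left-hand side is $\operatorname{ind}1=0$, so $d=0$ occurs. Let $\Theta\ne0$. Then $p=\Theta(1)$ is a nonzero projection. Projections of $\mathcal Q$ lift to projections of $B(H)$, and the lift of $p$ has infinite rank, so an isometry of $H$ onto its range gives $W\in\mathcal Q$ with $W^*W=1$, $WW^*=p$. The map $\Theta'(x)=W^*\Theta(x)W$ is a unital $*$-homomorphism with $\Theta(x)=W\Theta'(x)W^*$, and $\operatorname{ind}_p\Theta(x)=\operatorname{ind}\Theta'(x)$ by Lemma~\ref{lem:corner}. So we may assume that $\Theta$ is unital.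

A unitary $x$ of index $0$ lifts to a unitary of $B(H)$ by Lemma~\ref{lem:lift}, so by Borel functional calculus $x=\exp(ia)$ with $a=a^*\in\mathcal Q$. Then $t\mapsto\exp(it\Theta(a))$ joins $1$ to $\Theta(x)$, and $\operatorname{ind}\Theta(x)=0$. Thus the homomorphism $x\mapsto\operatorname{ind}\Theta(x)$ on the unitary group vanishes on the kernel of the surjection $\operatorname{ind}$ onto $\mathbb Z$, so it equals $d\operatorname{ind}$ for some $d\in\mathbb Z$. For invertible $x=v|x|$ with $v$ unitary, $|x|$ and $\Theta(|x|)$ are positive invertibles of index $0$, so the formula holds for $x$ as well.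

Since $\Theta$ is unital and contractive, it maps the unit ball into itself, commutes with terms and does not increase their norms. Each quantity in (D1)--(D4) is a nondecreasing function of the norm of a term. Hence $\psi(\Theta(x))\le\psi(x)$. For $x=\pi(S)$ this gives $\psi(\Theta(\pi(S)))=0$, so $-d=\operatorname{ind}\Theta(\pi(S))\le0$ by Theorem~\ref{thm:main}.

Each $d\ge1$ is realized by $x\mapsto x\otimes1_d\in\mathcal Q\otimes B(\mathbb C^d)\cong\mathcal Q$, because tensoring a Fredholm operator with $1_d$ multiplies the dimensions of kernel and cokernel by $d$. If $\Theta$ is an automorphism and $\Theta^{-1}$ multiplies the index by $d'$, then $dd'=1$ with $d,d'\ge0$, so $d=1$. Since $\operatorname{ind}\pi(S)\ne\operatorname{ind}\pi(S)^*$, no automorphism maps $\pi(S)$ to $\pi(S)^*$.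
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe, Valette, \emph{Kazhdan's Property (T)}.

\bibitem{BDF}
Brown, Douglas, Fillmore, \emph{Unitary equivalence modulo the compact operators and extensions of C*-algebras}, 1973.

\bibitem{FHS}
Ilijas Farah, Bradd Hart, David Sherman, \emph{Model theory of operator algebras II: Model theory}, arXiv:1004.0741 (2010).

\end{thebibliography}
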